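\title{Continuum Many Varieties of Commutative Semilinear Residuated Lattices with the Amalgamation Property}

\begin{abstract}
We show that exactly $2^{\aleph_0}$ varieties of commutative semilinear residuated lattices have the amalgamation property. We encode discretely ordered chains with an order-reversing involution as simple commutative residuated chains, and obtain finite algebras $\mathbf A_n$ $(n\ge 2)$ such that distinct sets of them generate distinct varieties. We determine which subvarieties of the variety generated by all the $\mathbf A_n$ have the amalgamation property: exactly those that omit at least one of two explicit infinite chains.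
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{residuated lattice} is an algebra $\mathbf A=\langle A,\wedge,\vee,\cdot,\backslash,/,\mathrm e\rangle$ such that $\langle A,\wedge,\vee\rangle$ is a lattice, $\langle A,\cdot,\mathrm e\rangle$ is a monoid, and for all $x,y,z\in A$,
\[
x\cdot y\le z\iff y\le x\backslash z\iff x\le z/y .
\]
It is \emph{commutative} if it satisfies $x\cdot y\approx y\cdot x$. In that case $x\backslash z=z/x$, and we write $x\to z$ for this element, the \emph{residual}; it is the greatest solution $y$ of $xy\le z$. A residuated lattice is a \emph{chain} if its lattice order is total, and it is \emph{semilinear} if it is a subdirect product of chains. A \emph{variety} is the class of all algebras of a given signature that satisfy some set of equations. The semilinear residuated lattices form a variety, and so do the commutative ones among them. By a \emph{variety of commutative semilinear residuated lattices} we mean any subvariety of the latter.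

A class $\mathcal K$ of structures has the \emph{amalgamation property} (AP) if for all $\mathbf A,\mathbf B,\mathbf C\in\mathcal K$ and all embeddings $f\colon\mathbf A\to\mathbf B$ and $g\colon\mathbf A\to\mathbf C$ there are $\mathbf D\in\mathcal K$ and embeddings $h\colon\mathbf B\to\mathbf D$ and $k\colon\mathbf C\to\mathbf D$ with $h\circ f=k\circ g$. We call $(f,g)$ a \emph{span} and $(\mathbf D,h,k)$ an \emph{amalgam} of it. The property says that any two ways of extending an algebra inside $\mathcal K$ can be carried out at the same time. Passing to a subvariety removes spans that have to be amalgamated, but it also removes candidates for $\mathbf D$, so nothing in the definition tells us how often the AP holds among the subvarieties of a given variety. The following question is posed by Fussner and Santschi~\cite{FS}.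

\begin{quote}
Are there uncountably many varieties of commutative semilinear residuated lattices with the amalgamation property?
\end{quote}

Three known facts frame the question. There are continuum many varieties of commutative residuated lattices, not necessarily semilinear, with the AP. There are exactly $60$ varieties of commutative idempotent (satisfying $x\cdot x\approx x$) semilinear residuated lattices with the AP. The variety of all commutative semilinear residuated lattices does not have the AP. The last two facts suggest that the AP is scarce in the semilinear setting, and there is a reason to expect this. An amalgam that has to be a chain must place the new elements of $\mathbf B$ and of $\mathbf C$ in one total order, and the residuals of $\mathbf B$ and $\mathbf C$, being greatest solutions of inequalities, restrict where a new element may go. There is also a counting obstacle. Up to isomorphism there are countably many finite algebras, so only countably many varieties are generated by finitely many finite algebras. A variety generated by finite chains of unbounded size contains their infinite ultraproducts, and these must amalgamate too.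

Nevertheless the answer is yes. In Section~\ref{sec:algebras} we define, for each $n\ge2$, a commutative residuated chain $\mathbf A_n$ with $n+7$ elements. For $S\subseteq\{2,3,4,\dots\}$ let $\mathcal V_S$ be the variety generated by $\{\mathbf A_n:n\in S\}$, and let $\mathcal V_\infty=\mathcal V_{\{2,3,4,\dots\}}$. Being generated by commutative chains, these are varieties of commutative semilinear residuated lattices.

\begin{theorem}\label{thm:count}
For $S\subseteq\{2,3,4,\dots\}$ and $n\ge2$ we have $\mathbf A_n\in\mathcal V_S$ if and only if $n\in S$, so the varieties $\mathcal V_S$ are pairwise distinct. If $S$ consists of even numbers only, then $\mathcal V_S$ has the AP. Hence there are exactly $2^{\aleph_0}$ varieties of commutative semilinear residuated lattices with the AP. Moreover, $2^{\aleph_0}$ of them satisfy $x^4\approx x^5$ and have only simple subdirectly irreducible members.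
\end{theorem}

The parity condition comes from a complete description of the AP below $\mathcal V_\infty$.

\begin{theorem}\label{thm:class}
There are two explicit chains $\mathbf A(Z_0),\mathbf A(Z_1)\in\mathcal V_\infty$, defined in Section~\ref{sec:center}, such that a subvariety $\mathcal W\subseteq\mathcal V_\infty$ has the AP if and only if $\mathcal W$ does not contain both of them. In particular, $\mathcal V_S$ has the AP if and only if $S$ does not contain both infinitely many even and infinitely many odd numbers.
\end{theorem}

The method is to hide a purely order-theoretic object inside a residuated chain. To each discretely ordered chain $P$ with endpoints and an order-reversing involution we attach a simple residuated chain $\mathbf A(P)$ whose residuals compute the involution and the lower covers of $P$ (Section~\ref{sec:algebras}). The algebra $\mathbf A_n$ comes from the $n$-element chain. The AP for a subvariety of $\mathcal V_\infty$ then reduces to the AP for a class of such chains $P$ (Section~\ref{sec:transfer}). Finite chains have no proper extensions, which separates the varieties $\mathcal V_S$ and leaves only spans of infinite chains. An infinite chain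 is seen by a variety only through the behavior of the involution at its middle (Sections~\ref{sec:center} and~\ref{sec:infinite}), and a clash of two such behaviors is the only obstruction to amalgamation (Section~\ref{sec:amalgam}).

\section{Tools from universal algebra}\label{sec:tools}

An algebra is \emph{subdirectly irreducible} (SI) if it has a least congruence among those different from the identity relation, and \emph{simple} if it has exactly two congruences. Both notions include that the algebra is nontrivial, and simple algebras are SI. A homomorphism from a simple algebra is either injective or constant. For a class $\mathcal K$, the operators $I,H,S,P_U$ form isomorphic copies, homomorphic images, subalgebras and ultraproducts. Varieties are closed under these operators and under products. We use three textbook theorems.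

\begin{itemize}
\item \emph{Birkhoff's subdirect representation theorem}, in the following form: if $\mathbf B$ lies in a variety $\mathcal W$ and $x\ne y$ in $B$, then there is a homomorphism from $\mathbf B$ onto an SI member of $\mathcal W$ that separates $x$ and $y$.
\item \emph{{\L}o\'s's theorem}: a first-order formula holds of elements $[x_k]_k,[y_k]_k,\dots$ of an ultraproduct $\prod_{\mathcal U}\mathbf M_k$ if and only if the set of $k$ such that it holds of $x_k,y_k,\dots$ in $\mathbf M_k$ belongs to $\mathcal U$.
\item \emph{J\'onsson's Lemma}: if the members of the variety generated by $\mathcal K$ have distributive congruence lattices, then its SI members lie in $HSP_U(\mathcal K)$. This applies to residuated lattices because they have lattice reducts.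
\end{itemize}

To show that an infinite algebra lies in a variety, we approximate it one finite piece at a time. For $X\subseteq A$, a \emph{partial embedding} of $X$ into $\mathbf B$ is an injective map $\varphi\colon X\to B$ that preserves every basic operation whenever the arguments and the value lie in $X$. The restriction of a partial embedding to a subset is again a partial embedding.

\begin{lemma}\label{lem:partial}
If every finite $X\subseteq A$ has a partial embedding $\varphi_X$ into some $\mathbf B_X\in\mathcal K$, then $\mathbf A\in ISP_U(\mathcal K)$.
\end{lemma}

\begin{proof}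
Let $J$ be the set of finite subsets of $A$, and let $J_X=\{Y\in J:X\subseteq Y\}$. Since $J_X\cap J_{X'}=J_{X\cup X'}\ne\emptyset$, some ultrafilter $\mathcal U$ on $J$ contains every $J_X$. Send $a\in A$ to $[\varphi_Y(a)]_Y\in\prod_{\mathcal U}\mathbf B_Y$, with arbitrary coordinates at those $Y$ that omit $a$. Two distinct elements $a,a'$ have distinct coordinates on $J_{\{a,a'\}}$, and an instance of a basic operation whose arguments and value form the set $X$ is preserved in all coordinates in $J_X$. So the map is an embedding.
\end{proof}

In a commutative residuated lattice, multiplication is isotone in each argument, $x(x\to z)\le z$, and $\mathrm e\le x\to z$ if and only if $x\le z$; all three follow at once from the residuation law. Conversely, suppose that a chain carries an isotone commutative monoid operation and that each set $\{y:xy\le z\}$ has a greatest element $x\to z$. Each such set is a down-set by isotonicity, so $xy\le z\iff y\le x\to z$, and we have a commutative residuated chain. The last tool is the congruence extension property. Commutativity is used throughout its proof to move the factor $f$.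

\begin{lemma}\label{lem:cep}
Let $\mathbf A$ be a subalgebra of a commutative residuated lattice $\mathbf C$ and let $\theta$ be a congruence of $\mathbf A$. Then $\mathbf C$ has a congruence $\psi$ with $\psi\cap A^2=\theta$.
\end{lemma}

\begin{proof}
Let $F=\{f\in A:f\le\mathrm e,\ f\mathrel\theta\mathrm e\}$. It contains $\mathrm e$ and is closed under products, and $fz\le z$ for all $f\in F$ and $z\in C$. For $x,y\in C$ put $x\mathrel\psi y$ if some $f\in F$ satisfies $fx\le y$ and $fy\le x$. This relation is symmetric, it is reflexive (take $f=\mathrm e$), and it is transitive: if $f$ is a witness for $x\mathrel\psi y$ and $f'$ for $y\mathrel\psi z$, then $ff'x\le f'y\le z$ and $ff'z\le fy\le x$.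

Let $f$ be a witness for $x\mathrel\psi y$ and let $z\in C$. Then $f\cdot xz\le yz$. From $f(x\wedge z)\le fx\le y$ and $f(x\wedge z)\le z$ we get $f(x\wedge z)\le y\wedge z$. From $fx\le y\vee z$ and $fz\le y\vee z$ we get $x\vee z\le f\to(y\vee z)$, that is, $f(x\vee z)\le y\vee z$. From $z\cdot f(z\to x)\le fx\le y$ we get $f(z\to x)\le z\to y$. From $y\cdot f(x\to z)\le x(x\to z)\le z$ we get $f(x\to z)\le y\to z$. The same inequalities hold with $x$ and $y$ exchanged, so $\psi$ is a congruence.

Let $a,a'\in A$. If $f$ is a witness for $a\mathrel\psi a'$, then $a'=fa\vee a'\mathrel\theta a\vee a'$ and $a=fa'\vee a\mathrel\theta a\vee a'$, so $a\mathrel\theta a'$. Conversely, if $a\mathrel\theta a'$, let $f=(a\to a')\wedge(a'\to a)\wedge\mathrm e$. Then $f\mathrel\theta(a\to a)\wedge\mathrm e=\mathrm e$, so $f\in F$, and $fa\le(a\to a')a\le a'$ and $fa'\le(a'\to a)a'\le a$. Hence $a\mathrel\psi a'$.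
\end{proof}

\section{Di-chains and the algebras they define}\label{sec:algebras}

\subsection{Discrete involutive chains}

\begin{definition}
A \emph{discrete involutive chain}, or \emph{di-chain}, is a structure $(P,\le,{}^*)$ in which $P$ is a chain with a greatest element $t$ and a least element $s\ne t$, the map ${}^*$ is an order-reversing involution, and every $p\ne s$ has a \emph{lower cover} $p^-$, the greatest element of $\{q:q<p\}$.
\end{definition}

In a di-chain $t^*=s$, and every $p\ne t$ has an upper cover $p^+$, because ${}^*$ turns lower covers into upper covers:
\begin{equation}\label{eq:plus}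
(p^*)^-=(p^+)^*\qquad(p\ne t).
\end{equation}
A finite chain has exactly one order-reversing bijection, so for each $n\ge2$ there is, up to isomorphism, exactly one $n$-element di-chain $P_n$. The definition consists of first-order conditions on $\le$ and ${}^*$, so ultraproducts of di-chains are di-chains.

A \emph{sub-di-chain} of $P$ is a subset $P_0$ that contains $t$ and is closed under ${}^*$ and under ${}^-$ (on elements other than $s$). By~\eqref{eq:plus} it is closed under ${}^+$, and it is a di-chain with the same $t$, the same $s$ and the same covers as $P$. An \emph{embedding} of di-chains is an isomorphism onto a sub-di-chain; equivalently, it is a strictly isotone map that preserves $t$, ${}^*$ and ${}^-$. Closure under lower covers makes finite di-chains rigid.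

\begin{lemma}\label{lem:rigid}
If $P_0$ is a finite sub-di-chain of $P$, then $P_0=P$.
\end{lemma}

\begin{proof}
The sequence $t,t^-,t^{--},\dots$ lies in $P_0$, is strictly decreasing, and can be continued until it reaches $s$. As $P_0$ is finite, it reaches $s$. Consecutive terms are covers in $P$, so every element of $P$ is one of the terms.
\end{proof}

\subsection{The algebra of a di-chain}

We want a residuated chain built around $P$ in which $t$, ${}^*$ and ${}^-$ are computed by the operations. A residual is a greatest solution, so it detects the place where a product jumps. We let the product $pq$ of $p,q\in P$ take three values $0<v<u$ below $P$, according to whether $q$ is below, equal to, or above $p^*$. Then the greatest $q$ with $pq\le v$ is $p^*$, and the greatest $q$ with $pq\le 0$ is the lower cover of $p^*$. It remains to force $0,v,u$ and $t$ into every nontrivial subalgebra. This is done by one nilpotent element $c$ above $P$ that generates them all, and by an element $\top$ above the unit that makes $c$ unavoidable.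

\begin{definition}\label{def:AP}
Let $P$ be a di-chain and let $\Phi=\{0,v,u,b,c,\mathrm e,\top\}$ be a set of seven further elements, the \emph{frame}. Order $A(P)=\Phi\cup P$ by
\[
0<v<u<b<p<c<\mathrm e<\top\qquad(p\in P),
\]
keeping the order of $P$. Define multiplication by the following table, where $p,q\in P$:
\[
\begin{array}{c|cccccccc}
\cdot&0&v&u&b&q&c&\mathrm e&\top\\\hline
0&0&0&0&0&0&0&0&0\\
v&0&0&0&0&0&0&v&v\\
u&0&0&0&0&0&0&u&u\\
b&0&0&0&0&0&v&b&b\\
p&0&0&0&0&pq&u&p&p\\
c&0&0&0&v&u&b&c&c\\
\mathrm e&0&v&u&b&q&c&\mathrm e&\top\\
\top&0&v&u&b&q&c&\top&\top
\end{array}
\qquad
pq=\begin{cases}u&\text{if }q>p^*,\\ v&\text{if }q=p^*,\\ 0&\text{if }q<p^*.\end{cases}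
\]
The resulting structure is denoted by $\mathbf A(P)$, and $\mathbf A_n=\mathbf A(P_n)$.
\end{definition}

\begin{lemma}\label{lem:rl}
$\mathbf A(P)$ is a commutative residuated chain that satisfies $x^4\approx x^5$. Its residuals $x\to z$ are given by the following table, with $x$ indexing rows, $z$ indexing columns, $p,q\in P$, and $p\to q=\top$ for $p\le q$ and $p\to q=c$ for $p>q$:
\[
\begin{array}{c|cccccccc}
\to&0&v&u&b&q&c&\mathrm e&\top\\\hline
0&\top&\top&\top&\top&\top&\top&\top&\top\\
v&c&\top&\top&\top&\top&\top&\top&\top\\
u&c&c&\top&\top&\top&\top&\top&\top\\
b&t&c&c&\top&\top&\top&\top&\top\\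
p\ne t&(p^*)^-&p^*&c&c&p\to q&\top&\top&\top\\
p=t&b&p^*&c&c&p\to q&\top&\top&\top\\
c&u&b&t&c&c&\top&\top&\top\\
\mathrm e&0&v&u&b&q&c&\mathrm e&\top\\
\top&0&v&u&b&q&c&c&\top
\end{array}
\]
\end{lemma}

\begin{proof}
\emph{Commutativity.} The multiplication table is symmetric, and $pq=qp$ because $q>p^*\iff p>q^*$ and $q=p^*\iff p=q^*$.

\emph{Associativity.} The element $\mathrm e$ is a unit, so triples that contain it associate. The set $A(P)\setminus\{\mathrm e\}$ is closed under multiplication and has $\top$ as a unit, so only triples from $N=\{x:x\le c\}$ remain. For $x,y\in N$ the product $xy$ lies in $\{0,v,u,b\}$, and $xy=b$ only for $x=y=c$. For $z\in N$ we have $0z=vz=uz=0$, while $bz=v$ if $z=c$ and $bz=0$ otherwise. So $(xy)z=v$ if $x=y=z=c$, and $(xy)z=0$ in all other cases. This description is symmetric in $x,y,z$, hence $x(yz)=(yz)x=(xy)z$.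

\emph{Isotonicity.} Each row of the multiplication table is weakly increasing from left to right; in row $p$, the entries $pq$ run through $0,v,u$ in this order as $q$ increases.

\emph{Residuals.} We need the last position in row $x$ of the multiplication table whose entry is at most $z$. Rows $\mathrm e$ and $\top$ are read off directly; in row $\top$ the entry under $\mathrm e$ is $\top$, so $\top\to\mathrm e=c$. Let $x\le c$. If $x\le z$, then $x\top=x\le z$ and $x\to z=\top$. If $x>z$, then $x\mathrm e=x>z$, so $x\to z\le c$, with equality if and only if $xc\le z$. Since $vc=uc=0$, $bc=v$, $pc=u$ and $cc=b$, this accounts for all entries $c$ in rows $v$ to $c$. Six cases remain. Row $b$ vanishes exactly up to $t$, so $b\to0=t$. Row $c$ is $0$ up to $u$, is $v$ at $b$, and is $u$ on $P$, so $c\to0=u$, $c\to v=b$ and $c\to u=t$. Row $p$ is at most $v$ exactly up to $p^*$, so $p\to v=p^*$. It vanishes exactly below $p^*$, and the element of $A(P)$ just below $p^*$ is $(p^*)^-$ if $p\ne t$ and is $b$ if $p=t$.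

\emph{The equation.} The elements $\mathrm e,\top$ are idempotent, and for $x\le c$ we have $x^5\le x^4\le c^4=0$, since $c^2=b$, $c^3=v$ and $c^4=cv=0$.
\end{proof}

The two tables give the formulas on which everything rests:
\begin{equation}\label{eq:dagger}
\begin{gathered}
\top=x\to\mathrm e\ \ (x\le c),\qquad c=\top\to\mathrm e,\qquad b=c^2,\quad v=c^3,\quad 0=c^4,\quad u=c\to0,\\
t=b\to0,\qquad p^*=p\to v\ \ (p\in P),\qquad p^-=(p\to v)\to0\ \ (p\in P\setminus\{s\}).
\end{gathered}
\end{equation}

\begin{example}\label{ex:small}
In $\mathbf A_2$ we have $P_2=\{s<t\}$ and $ss=0$, $st=v$, $tt=u$. In $\mathbf A_3$ we have $P_3=\{s<o<t\}$ with $o^*=o$, the same three products, and $so=0$, $oo=v$, $ot=u$. So $A(P_3)\setminus\{o\}$ is closed under multiplication and is a copy of $\mathbf A_2$ as an ordered monoid. It is not a subalgebra: the greatest $y$ with $sy\le0$ is $s$ in $\mathbf A_2$ and is $o$ in $\mathbf A_3$. In fact $\mathbf A_2$ does not embed in $\mathbf A_3$ at all. An embedding $\varphi$ fixes $\mathrm e$ and has $\varphi(0)<\mathrm e$, so by~\eqref{eq:dagger} it fixes $\top=0\to\mathrm e$, then $c$, then $b,v,0$, then $t=b\to0$ and $s=t\to v$. Applying $\varphi$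 to $s\to0=s$ gives $o=s$, which is false. The residual $s\to 0=t^-$ starts a walk down from $t$, and the walk counts the elements of $P$.
\end{example}

\begin{remark}
The element $\top$ cannot be dropped. On $A(P)\setminus\{\top\}$ the same multiplication gives a residuated chain with greatest element $\mathrm e$, and there $\{0,\mathrm e\}$ is a subalgebra that sees nothing of $P$.
\end{remark}

\subsection{Subalgebras, congruences and ultraproducts}

The next lemma turns maps between pieces of di-chains into partial embeddings of algebras. Condition (iii) goes in one direction only: the map may create covers but may not destroy them.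

\begin{lemma}\label{lem:extend}
Let $Q,R$ be di-chains, let $Y\subseteq Q$ contain $t$ and be closed under ${}^*$, and let $\varphi\colon Y\to R$ satisfy
\begin{itemize}
\item[(i)] $\varphi$ is strictly isotone and $\varphi(t)=t$;
\item[(ii)] $\varphi(y^*)=\varphi(y)^*$ for all $y\in Y$;
\item[(iii)] if $x,y\in Y$ and $y=x^-$ in $Q$, then $\varphi(y)=\varphi(x)^-$ in $R$.
\end{itemize}
Then the extension of $\varphi$ by the identity on $\Phi$ is a partial embedding of $\Phi\cup Y\subseteq A(Q)$ into $\mathbf A(R)$.
\end{lemma}

\begin{proof}
The extension, again called $\varphi$, is strictly isotone, so it is injective and preserves $\wedge$ and $\vee$; it fixes $\mathrm e$. In the multiplication table every entry other than $pq$ is a frame element or one of the arguments, determined by the row and column, and $\varphi$ respects rows and columns. For $p,q\in Y$, the comparison of $q$ with $p^*$ has the same outcome as the comparison of $\varphi(q)$ with $\varphi(p^*)=\varphi(p)^*$, so $\varphi(p)\varphi(q)=pq$. In the table of residuals $\varphi$ again respects rows and columns, because $\varphi(p)=t$ if and only if $p=t$. Entries that are frame elements or arguments are preserved,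 including $p\to q$, which depends only on the order of $p$ and $q$. The entries $t$ and $p^*$ are preserved by (i) and (ii). If the entry $p\to0=(p^*)^-$ lies in $Y$, then (iii) and (ii) give $\varphi(p\to0)=\varphi(p^*)^-=(\varphi(p)^*)^-=\varphi(p)\to0$.
\end{proof}

\begin{lemma}\label{lem:structure}
Let $P$, $Q$ and $Q_k$ $(k\in J)$ be di-chains.
\begin{itemize}
\item[(1)] The subalgebras of $\mathbf A(P)$ are $\{\mathrm e\}$ and the algebras $\mathbf A(P_0)$ with $P_0$ a sub-di-chain of $P$.
\item[(2)] The embeddings $\mathbf A(P)\to\mathbf A(Q)$ are exactly the extensions, by the identity on $\Phi$, of the embeddings $P\to Q$.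
\item[(3)] $\mathbf A(P)$ is simple.
\item[(4)] For every ultrafilter $\mathcal U$ on $J$, $\prod_{\mathcal U}\mathbf A(Q_k)\cong\mathbf A\bigl(\prod_{\mathcal U}Q_k\bigr)$.
\end{itemize}
\end{lemma}

\begin{proof}
(2) If $\varphi\colon P\to Q$ is an embedding, Lemma~\ref{lem:extend} with $Y=P$ shows that its extension is a partial embedding defined on all of $A(P)$, that is, an embedding. Conversely, let $\varphi\colon\mathbf A(P)\to\mathbf A(Q)$ be an embedding. It is strictly isotone and fixes $\mathrm e$, so $\varphi(0)\le c$ and $\varphi(\top)=\varphi(0)\to\mathrm e=\top$. By~\eqref{eq:dagger} it then fixes $c,b,v,0,u$ and sends $t$ to $t$. The elements strictly between $b$ and $c$ are those of the di-chain, so $\varphi$ maps $P$ into $Q$. By~\eqref{eq:dagger} it preserves ${}^*$; hence it sends $s$ to $s$ and $P\setminus\{s\}$ into $Q\setminus\{s\}$, and by~\eqref{eq:dagger} again it preserves ${}^-$.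

(1) The set $\{\mathrm e\}$ is a subalgebra since $\mathrm e\to\mathrm e=\mathrm e$, and each $\mathbf A(P_0)$ is a subalgebra by (2) applied to the inclusion $P_0\to P$. Let $\mathbf B$ be a subalgebra with an element $x\ne\mathrm e$. Either $x=\top$ or $x\le c$ and $x\to\mathrm e=\top$, so $\top\in B$. By~\eqref{eq:dagger}, $B$ contains $\Phi$ and $t$, and $P_0=B\cap P$ is closed under ${}^*$ and ${}^-$. Thus $P_0$ is a sub-di-chain and $B=A(P_0)$.

(3) Let $\theta$ be a congruence with $x\mathrel\theta y$ and $x<y$. Put $z=(y\to x)\wedge\mathrm e$. Then $z\mathrel\theta(y\to y)\wedge\mathrm e=\mathrm e$. Since $y\not\le x$, we have $\mathrm e\not\le y\to x$, so $z<\mathrm e$ and therefore $z\le c$ and $z^4=0$. Hence $0\mathrel\theta\mathrm e$, and $w=w\mathrm e\mathrel\theta w0=0$ for every $w$.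

(4) Let $R=\prod_{\mathcal U}Q_k$. Map $A(R)$ to $\prod_{\mathcal U}\mathbf A(Q_k)$ by sending a frame element to the class of the constant sequence and $[p_k]_k\in R$ to $[p_k]_k$. The map is strictly isotone by {\L}o\'s's theorem. It is onto: for a sequence $(x_k)_k$, the index set splits into the eight sets on which $x_k$ is a given frame element or lies in $Q_k$, and one of them belongs to $\mathcal U$. It preserves products. For $p,q\in R$, whichever of $q>p^*$, $q=p^*$, $q<p^*$ holds in $R$ also holds on a set of coordinates in $\mathcal U$, where $p_kq_k$ is $u$, $v$ or $0$ accordingly; all other entries of the table hold in every coordinate. An order isomorphism that preserves products and the unit preserves residuals, these being greatest solutions of $xy\le z$.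
\end{proof}

\begin{proposition}\label{prop:SI}
Let $S\subseteq\{2,3,4,\dots\}$.
\begin{itemize}
\item[(1)] Every SI member of $\mathcal V_S$ is isomorphic to $\mathbf A(P)$ for some di-chain $P$.
\item[(2)] If $\mathbf A(P)\in\mathcal V_S$, then $P$ embeds into an ultraproduct $\prod_{\mathcal U}P_{n_k}$ with all $n_k\in S$.
\item[(3)] $\mathbf A_n\in\mathcal V_S$ if and only if $n\in S$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\mathbf D\in\mathcal V_S$ be SI. By J\'onsson's Lemma and Lemma~\ref{lem:structure}(4), $\mathbf D$ is a homomorphic image of a subalgebra $\mathbf B$ of $\mathbf A(R)$, where $R=\prod_{\mathcal U}P_{n_k}$ and all $n_k\in S$. As $\mathbf D$ is nontrivial, so is $\mathbf B$; hence $\mathbf B=\mathbf A(R_0)$ for a sub-di-chain $R_0$ of $R$. This algebra is simple, so $\mathbf D\cong\mathbf A(R_0)$, which proves (1). For (2), apply this to the simple algebra $\mathbf D=\mathbf A(P)$: it embeds into $\mathbf A(R)$, so $P$ embeds into $R$ by Lemma~\ref{lem:structure}(2). For (3), let $\mathbf A_n\in\mathcal V_S$. Then $P_n$ embeds into some $R$ as above, and $|R|=n$ by Lemma~\ref{lem:rigid}. Having exactly $n$ elements is a first-order property,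 so $\{k:n_k=n\}\in\mathcal U$. This set is nonempty, so $n\in S$. The converse holds by definition.
\end{proof}

\section{Reduction of amalgamation to di-chains}\label{sec:transfer}

For a subvariety $\mathcal W\subseteq\mathcal V_\infty$ let $\mathcal Q_{\mathcal W}$ be the class of di-chains $P$ with $\mathbf A(P)\in\mathcal W$. It is closed under isomorphism and, by Lemma~\ref{lem:structure}(1), under sub-di-chains. By Proposition~\ref{prop:SI}(1) and Lemma~\ref{lem:structure}(3), the SI members of $\mathcal W$ are, up to isomorphism, exactly the algebras $\mathbf A(P)$ with $P\in\mathcal Q_{\mathcal W}$.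

The AP for $\mathcal W$ concerns all members of $\mathcal W$, and we understand only the SI ones. The way out is to build an amalgam as a product, one factor for each pair of elements to be kept apart. A quotient of $\mathbf B$ induces a quotient of $\mathbf A$, and congruence extension carries that quotient over to $\mathbf C$.

\begin{proposition}\label{prop:transfer}
A subvariety $\mathcal W\subseteq\mathcal V_\infty$ has the AP if and only if $\mathcal Q_{\mathcal W}$, with embeddings of di-chains, has the AP.
\end{proposition}

\begin{proof}
Suppose that $\mathcal W$ has the AP, and let $P_0\to P_1$, $P_0\to P_2$ be a span in $\mathcal Q_{\mathcal W}$. By Lemma~\ref{lem:structure}(2) it extends to a span $f\colon\mathbf A(P_0)\to\mathbf A(P_1)$, $g\colon\mathbf A(P_0)\to\mathbf A(P_2)$, which has an amalgam $(\mathbf D,h,k)$ in $\mathcal W$. By Birkhoff's theorem there is a homomorphism $\pi$ from $\mathbf D$ onto some $\mathbf A(P_3)$, $P_3\in\mathcal Q_{\mathcal W}$, that separates the distinct elements $hf(0)=kg(0)$ and $\mathrm e$. Then $\pi h$ and $\pi k$ are nonconstant homomorphisms from simple algebras, so they are embeddings, and $\pi hf=\pi kg$. By Lemma~\ref{lem:structure}(2)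 they restrict to embeddings $P_1\to P_3$ and $P_2\to P_3$ that amalgamate the given span.

Conversely, suppose that $\mathcal Q_{\mathcal W}$ has the AP, and consider a span in $\mathcal W$. Replacing $\mathbf B$ and $\mathbf C$ by isomorphic copies, we may assume that $\mathbf A$ is a subalgebra of both. It suffices to find, for each pair $x\ne y$ in $B$, an algebra $\mathbf D\in\mathcal W$ and homomorphisms $h\colon\mathbf B\to\mathbf D$, $k\colon\mathbf C\to\mathbf D$ that agree on $A$ and satisfy $h(x)\ne h(y)$. Indeed, by symmetry the same then holds for pairs in $C$; the product of all these algebras $\mathbf D$ lies in $\mathcal W$, and the induced maps from $\mathbf B$ and $\mathbf C$ to the product are injective and agree on $A$.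

Fix $x\ne y$ in $B$. By Birkhoff's theorem there is a homomorphism $\beta$ from $\mathbf B$ onto some $\mathbf A(P_1)$, $P_1\in\mathcal Q_{\mathcal W}$, with $\beta(x)\ne\beta(y)$. The image $\beta[\mathbf A]$ is a subalgebra of $\mathbf A(P_1)$, so Lemma~\ref{lem:structure}(1) leaves two cases.

If $\beta[\mathbf A]=\{\mathrm e\}$, take $\mathbf D=\mathbf A(P_1)$, $h=\beta$, and let $k$ be the constant map with value $\mathrm e$. This is a homomorphism because $\{\mathrm e\}$ is a subalgebra.

Otherwise $\beta[\mathbf A]=\mathbf A(P_0)$ for a sub-di-chain $P_0$ of $P_1$. Let $\theta=\ker\beta\cap A^2$, and let $\psi$ be a congruence of $\mathbf C$ with $\psi\cap A^2=\theta$ (Lemma~\ref{lem:cep}). Then $\beta(a)\mapsto a/\psi$ is a well-defined embedding $\iota\colon\mathbf A(P_0)\to\mathbf C/\psi$. By Birkhoff's theorem there is a homomorphism $\rho$ from $\mathbf C/\psi$ onto some $\mathbf A(P_2)$, $P_2\in\mathcal Q_{\mathcal W}$, that separates $\iota(0)$ and $\mathrm e$. Since $\mathbf A(P_0)$ is simple, $\rho\iota$ is an embedding. Define $\gamma\colon\mathbf C\to\mathbf A(P_2)$ by $\gamma(w)=\rho(w/\psi)$; then $\gamma(a)=\rho\iota\beta(a)$ for $a\in A$. The inclusion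 $P_0\to P_1$ and the restriction of $\rho\iota$ to $P_0$ form a span in $\mathcal Q_{\mathcal W}$. An amalgam of it extends, by Lemma~\ref{lem:structure}(2), to embeddings $i_j\colon\mathbf A(P_j)\to\mathbf A(P_3)$ $(j=1,2)$ with $\mathbf A(P_3)\in\mathcal W$ and $i_1=i_2\rho\iota$ on $A(P_0)$. Put $h=i_1\beta$ and $k=i_2\gamma$. Then $h(x)\ne h(y)$, and for $a\in A$ we have $h(a)=i_1\beta(a)=i_2\rho\iota\beta(a)=i_2\gamma(a)=k(a)$.
\end{proof}

By Lemma~\ref{lem:rigid}, a span $f_1\colon P_0\to P_1$, $f_2\colon P_0\to P_2$ with $P_0$ finite consists of two isomorphisms, and it is amalgamated in $P_1$ by the identity and $f_1f_2^{-1}$. This settles the case of finite $S$: an ultraproduct of members of $\{P_n:n\in S\}$ is then finite, all members of $\mathcal Q_{\mathcal V_S}$ are finite by Proposition~\ref{prop:SI}(2), and $\mathcal V_S$ has the AP. There are only countably many finite $S$, so we must understand infinite di-chains.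

\section{The middle of a di-chain}\label{sec:center}

Near its two ends an infinite di-chain looks like $s<s^+<\cdots$ and $\cdots<t^-<t$. What distinguishes $P_n$ for large even $n$ from $P_n$ for large odd $n$ is the middle, where the involution reflects the chain onto itself.

\begin{definition}
A di-chain $P$ has \emph{type $1$} if $o^*=o$ for some $o\in P$, has \emph{type $0$} if $l^-=l^*$ for some $l\in P\setminus\{s\}$, and is \emph{open} if it has neither type. Its \emph{upper half} and \emph{lower half} are
\[
U(P)=\{p:p\ge p^*\},\qquad L(P)=\{p:p\le p^*\}=U(P)^* .
\]
\end{definition}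

Write $U=U(P)$ and $L=L(P)$. We have $P=U\cup L$, and $U\cap L$ is the set of fixed points of ${}^*$. The set $U$ is an up-set, since $q\ge p\ge p^*$ gives $q\ge p^*\ge q^*$; dually $L$ is a down-set. Every element of $L$ is below or equal to every element of $U$: if $p\in U$, $q\in L$ and $p<q$, then $q^*<p^*\le p<q\le q^*$, which is absurd. The involution is a bijection from $U$ to $L$, so $|P|\ge 2r$ implies $|U|\ge r$. For a sub-di-chain $P_0$ we have $U(P_0)=U\cap P_0$.

\begin{lemma}\label{lem:center}
Let $P$ be a di-chain with halves $U$ and $L$.
\begin{itemize}
\item[(1)] If $o^*=o$, then $o=\min U$. If $l^-=l^*$, then $l=\min U$.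
\item[(2)] If $U$ has a least element $m$, then $m^*=m$ or $m^-=m^*$.
\item[(3)] If $q=p^-$ and $p,q$ are neither both in $U$ nor both in $L$, then $p=\min U$, $q=p^*$, and $P$ has type $0$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Let $o^*=o$, so $o\in U$. If $p<o$, then $p^*>o>p$, so $p\notin U$. Let $l^-=l^*$, so $l>l^*$ and $l\in U$. If $p<l$, then $p\le l^*$, so $p^*\ge l>p$ and $p\notin U$.

(2) Suppose $m\ne m^*$, so $m>m^*$. If $m^*<x<m$, then $x\notin U$, so $x^*\in U$ and $x^*\ge m$, that is, $x\le m^*$, a contradiction. Hence $m^-=m^*$.

(3) If $q\in U$, then $p\in U$ as $U$ is an up-set; so $q\notin U$. Dually $p\notin L$, so $p\in U$ and $p\neq p^*$. An element $x\in U$ with $x<p$ would satisfy $x\le q$ and force $q\in U$. So $p=\min U$, and (2) gives $q=p^-=p^*$.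
\end{proof}

So $P$ is open if and only if $U(P)$ has no least element. Otherwise we call $m=\min U(P)$ the \emph{center} of $P$. By (1) the center is the only possible witness for either type, and it cannot witness both, since $m^-=m^*=m$ is absurd. Thus every di-chain has exactly one of the properties: type $0$, type $1$, open. Since a sub-di-chain $P_0$ of $P$ has the same involution and covers, we get:
\begin{equation}\label{eq:inherit}
\begin{array}{l}
\text{if $P_0$ has type $i$, then $P$ has type $i$ and the same center;}\\
\text{if $P$ has type $i$ and its center lies in $P_0$, then $P_0$ has type $i$.}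
\end{array}
\end{equation}
For odd $n$ the middle element of $P_n$ is fixed, and for even $n$ the two middle elements are exchanged, so $P_n$ has type $n\bmod2$.

Write $\omega$ for the order type of the natural numbers, $\omega^*$ for its reverse, and $\oplus$ for placing chains one above the other from left to right. Let $Z_0$ and $Z_1$ be the di-chains of order type $\omega\oplus\mathbb Z\oplus\omega^*$ in which ${}^*$ exchanges the $k$-th element from the bottom with the $k$-th element from the top, and acts on the middle part $\mathbb Z$ by
\[
k^*=-1-k\ \text{ in }Z_0,\qquad k^*=-k\ \text{ in }Z_1 .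
\]
The integer $0$ satisfies $0^-=-1=0^*$ in $Z_0$ and $0^*=0$ in $Z_1$, so $Z_i$ has type $i$. Deleting the middle part leaves a common sub-di-chain $\Omega=\omega\oplus\omega^*$. Its upper half $\omega^*$ has no least element, so $\Omega$ is open. See Figure~\ref{fig:three}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[dashed,gray] (0,-0.5) -- (0,2.6);
\foreach \y in {0,1,2} {
  \foreach \x in {3.5,4,4.5,5} { \fill (\x,\y) circle (1.5pt); \fill (-\x,\y) circle (1.5pt); }
  \node at (2.9,\y) {$\cdots$}; \node at (-2.9,\y) {$\cdots$};
}
\foreach \x in {-1,-0.5,0,0.5,1} { \fill (\x,2) circle (1.5pt); }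
\foreach \x in {-1.25,-0.75,-0.25,0.25,0.75,1.25} { \fill (\x,1) circle (1.5pt); }
\node at (1.6,2) {$\cdots$}; \node at (-1.6,2) {$\cdots$};
\node at (1.85,1) {$\cdots$}; \node at (-1.85,1) {$\cdots$};
\node at (-5.8,2) {$Z_1$}; \node at (-5.8,1) {$Z_0$}; \node at (-5.8,0) {$\Omega$};
\node[below] at (-5,0) {$s$}; \node[below] at (5,0) {$t$};
\end{tikzpicture}
\caption{The di-chains $Z_1$, $Z_0$ and $\Omega$, increasing from left to right. In each row the involution is the reflection in the dashed line. The line passes through a point in $Z_1$ (type $1$), between a point and its lower cover in $Z_0$ (type $0$), and through a gap with no nearest point in $\Omega$ (open).}\label{fig:three}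
\end{figure}

\begin{lemma}\label{lem:obstruction}
The span $\Omega\to Z_0$, $\Omega\to Z_1$ has no amalgam in the class of di-chains.
\end{lemma}

\begin{proof}
By~\eqref{eq:inherit}, a di-chain into which $Z_0$ and $Z_1$ embed has both types.
\end{proof}

\begin{remark}
The di-chains $P_2$ and $P_3$ do not embed into a common di-chain either. This does no harm, because by Lemma~\ref{lem:rigid} no di-chain embeds into both. The only span that involves $\mathbf A_2$ and $\mathbf A_3$ starts from the trivial algebra, and it is amalgamated in $\mathbf A_2\times\mathbf A_3$ by $x\mapsto(x,\mathrm e)$ and $y\mapsto(\mathrm e,y)$. The types clash only when an open di-chain lies below both.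
\end{remark}

\section{Infinite di-chains in a subvariety}\label{sec:infinite}

An amalgam of two members of $\mathcal Q_{\mathcal W}$ is useful only if it lies in $\mathcal Q_{\mathcal W}$ again. We show that, for infinite di-chains, membership in $\mathcal Q_{\mathcal W}$ depends on the type alone. A finite piece of an infinite di-chain $Q$ can be pushed toward the two ends and toward the center, if there is one. Since Lemma~\ref{lem:extend} allows new covers, gaps may be closed freely; we only need one place in the upper half where the piece may be cut.

\begin{lemma}\label{lem:approx}
Let $Q$ be an infinite di-chain and let $X\subseteq A(Q)$ be finite. There is a number $M$ such that $X$ has a partial embedding into $\mathbf A(R)$ for every di-chain $R$ with $|R|\ge M$ which, in case $Q$ has type $i$, also has type $i$.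
\end{lemma}

\begin{proof}
Choose a finite $Y\subseteq Q$ that contains $X\cap Q$ and $t$, contains the center of $Q$ if $Q$ is not open, and is closed under ${}^*$. Let $Y\cap U(Q)=\{x_1>x_2>\dots>x_r\}$, so $x_1=t$ and $Y=\{x_1,\dots,x_r,x_r^*,\dots,x_1^*\}$. Put $M=2r+2$ and let $R$ be as in the statement, so that $|U(R)|\ge r+1$. As $U(R)$ is an up-set, its $r+1$ largest elements are $t,t^-,t^{--},\dots$. We define $\varphi\colon Y\to R$ as required in Lemma~\ref{lem:extend}; the lemma follows because $X\subseteq\Phi\cup Y$. First we define $\varphi$ on the $x_j$.

\emph{$Q$ is open.} Let $\varphi(x_j)$ be the $j$-th largest element of $U(R)$, for $1\le j\le r$. None of these is least in $U(R)$, so none is fixed by ${}^*$ (Lemma~\ref{lem:center}(1)); and no $x_j$ is fixed.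

\emph{$Q$ has type $i$.} Then $x_r$ is the center of $Q$. If each $x_{j+1}$ were the lower cover of $x_j$, then $U(Q)=\{x_1,\dots,x_r\}$ would be finite; this is where we use that $Q$ is infinite. (In particular $r\geq 2$.) So there is $k<r$ with $x_{k+1}\ne x_k^-$. Let $m$ be the center of $R$. Send $x_1,\dots,x_k$ in order to the $k$ largest elements $t,t^-,\dots$ of $U(R)$, and send $x_r,x_{r-1},\dots,x_{k+1}$ in order to the $r-k$ smallest elements $m,m^+,\dots$ of $U(R)$. These two sets are disjoint, and the first lies above the second, because $|U(R)|>r$. Only $x_r$ is sent to the center of $R$, and $Q$ and $R$ have the same type, so $x_j$ is fixed by ${}^*$ if and only if $\varphi(x_j)$ is.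

In both cases $\varphi$ is strictly isotone on the $x_j$, takes values in $U(R)$, and matches fixed points with fixed points and non-fixed points with non-fixed points. So $\varphi(x_j^*)=\varphi(x_j)^*$ extends $\varphi$ to a well-defined strictly isotone map on $Y$, and (i) and (ii) hold. For (iii), let $x,y\in Y$ with $y=x^-$. If $x,y\in U(Q)$, then $x=x_j$ and $y=x_{j+1}$ for some $j$, with $j\ne k$ in the second case, and $\varphi(y)=\varphi(x)^-$ by construction. If $x,y\in L(Q)$, then $x^*=(y^*)^-$ with $x^*,y^*\in U(Q)$, so $\varphi(x)^*=(\varphi(y)^*)^-$, and applying ${}^*$ gives $\varphi(y)=\varphi(x)^-$. Otherwise, by Lemma~\ref{lem:center}(3), $Q$ has type $0$, $x=x_r$ and $y=x_r^*$; then $R$ has type $0$ and $\varphi(y)=m^*=m^-=\varphi(x)^-$.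
\end{proof}

\begin{proposition}\label{prop:infinite}
\leavevmode
\begin{itemize}
\item[(1)] Let $\mathcal W\subseteq\mathcal V_\infty$ be a subvariety and let $R\in\mathcal Q_{\mathcal W}$ be infinite. Then $\mathcal Q_{\mathcal W}$ contains every infinite open di-chain, and if $R$ has type $i$, it contains every infinite di-chain of type $i$.
\item[(2)] $\mathbf A(Z_i)\in\mathcal V_S$ if and only if $S$ contains infinitely many $n\equiv i\pmod 2$. In particular $\mathbf A(Z_0),\mathbf A(Z_1)\in\mathcal V_\infty$.
\end{itemize}
\end{proposition}

\begin{proof}
(1) Let $Q$ be infinite, and open or of the same type as $R$. By Lemma~\ref{lem:approx} every finite subset of $A(Q)$ has a partial embedding into $\mathbf A(R)$, so $\mathbf A(Q)\in ISP_U(\mathbf A(R))\subseteq\mathcal W$ by Lemma~\ref{lem:partial}.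

(2) If $S$ contains infinitely many $n\equiv i$, then it contains arbitrarily large $n$ with $P_n$ of type $i$. By Lemma~\ref{lem:approx} every finite subset of $A(Z_i)$ has a partial embedding into some $\mathbf A_n$ with $n\in S$, and Lemma~\ref{lem:partial} gives $\mathbf A(Z_i)\in\mathcal V_S$. Conversely, let $\mathbf A(Z_i)\in\mathcal V_S$. By Proposition~\ref{prop:SI}(2), $Z_i$ embeds into some $R=\prod_{\mathcal U}P_{n_k}$ with all $n_k\in S$. So $R$ is infinite, and it has type $i$ by~\eqref{eq:inherit}. Having type $i$ is a first-order property, so $\{k:n_k\equiv i\}\in\mathcal U$. If only finitely many $n\in S$ were congruent to $i$, this set would be a finite union of sets $\{k:n_k=n\}$. One of them would belong to $\mathcal U$, and $R$ would have $n$ elements, a contradiction.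
\end{proof}

\section{Amalgamating infinite di-chains}\label{sec:amalgam}

A di-chain is recovered from its upper half by reflection, so the natural plan is to merge the upper halves of $P_1$ and $P_2$ into one chain and then reflect. Two things can go wrong: the merge may separate a point from its cover, and the reflection may create a conflict at the center. Two small spans over $\Omega$ show what has to be done.

\begin{example}\label{ex:identify}
Take two copies of $Z_1$ over $\Omega$. By~\eqref{eq:inherit} an amalgam has type $1$, and both centers are sent to its center. Embeddings preserve covers, so the two middle parts are identified completely. Hence an amalgam cannot always keep $P_1\setminus P_0$ and $P_2\setminus P_0$ disjoint.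
\end{example}

\begin{example}\label{ex:order}
Let $\Omega'=\omega\oplus\mathbb Z'\oplus\mathbb Z''\oplus\omega^*$, where $\mathbb Z',\mathbb Z''$ are copies of $\mathbb Z$ exchanged by $k'\leftrightarrow(-k)''$ and the ends are exchanged as in $\Omega$. Its upper half $\mathbb Z''\oplus\omega^*$ has no least element, so $\Omega'$ is open. Consider $Z_1$ and $\Omega'$ over $\Omega$. The new elements of the upper halves are $E=\{0,1,2,\dots\}$ and $\mathbb Z''$, all below $U(\Omega)$. In an amalgam, $0$ is the center and covers are preserved, so the upper half has only the $k+1$ elements $0,\dots,k$ below or equal to $k$. Below each element of $\mathbb Z''$ there are infinitely many elements of the upper half. So $E$ must lie below $\mathbb Z''$. The upper half $E\oplus\mathbb Z''\oplus\omega^*$ reflects to the di-chain $\omega\oplus\mathbb Z'\oplus\mathbb Z\oplus\mathbb Z''\oplus\omega^*$ of type $1$, which is an amalgam.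
\end{example}

The general construction follows these examples: identify the central blocks if both chains have one, insert new elements gap by gap in unbroken blocks, and put the chain that has a center first.

\begin{proposition}\label{prop:amalgam}
Let $P_0$ be an infinite sub-di-chain of $P_1$ and of $P_2$, and assume that it is not the case that one of $P_1,P_2$ has type $0$ and the other has type $1$. Then there are a di-chain $P_3$ and embeddings $P_1\to P_3$, $P_2\to P_3$ that agree on $P_0$. Moreover, $P_3$ can be chosen open if $P_1$ and $P_2$ are open, and of type $i$ if $P_1$ or $P_2$ has type $i$.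
\end{proposition}

\begin{proof}
\emph{Step 1: identifying the central blocks.} Suppose that $P_1$ and $P_2$ both have type $i$ and $P_0$ is open. For $j=1,2$ let $m_j$ be the center of $P_j$ and let $E_j=\{m_j,m_j^+,m_j^{++},\dots\}$. Since $U(P_j)$ is infinite, this sequence never reaches $t$, and $E_j$ is an infinite initial segment of $U(P_j)$. If $P_0$ met $E_j$, closure under lower covers would give $m_j\in P_0$, and $P_0$ would have type $i$ by~\eqref{eq:inherit}. So $E_j\cap P_0=\emptyset$, and in $P_j$ the four sets
\[
L(P_0),\quad E_j^*,\quad E_j,\quad U(P_0)
\]
lie one above the other in this order. They are disjoint, except that $E_j^*\cap E_j=\{m_j\}$ if $i=1$. Their union $P_j'$ contains $t$ and is closed under ${}^*$. It is closed under ${}^-$: this holds on $P_0$ and on $E_j\setminus\{m_j\}$; on $E_j^*$ it holds by~\eqref{eq:plus}, and this covers $m_j$ if $i=1$; and $m_j^-=m_j^*$ if $i=0$. So $P_j'$ is a sub-di-chain of $P_j$, of type $i$. The map $\eta\colon P_1'\to P_2'$ that fixes $P_0$ pointwise and sends the $k$-th element of $E_1$ and its image under ${}^*$ to the $k$-th element of $E_2$ and its image under ${}^*$ is an order isomorphism that commutes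 with ${}^*$. An amalgam of the span formed by the inclusion $P_1'\to P_1$ and $\eta\colon P_1'\to P_2$ is also an amalgam over $P_0$. So we may identify $P_1'$ with $P_2'$ along $\eta$ and replace $P_0$ by this di-chain.

If $P_1$ and $P_2$ both have a type, it is the same type $i$ by hypothesis, and $P_0$ has type $i$ or is open by~\eqref{eq:inherit}; after the replacement it has type $i$. If one of $P_1,P_2$ is open, we call it $P_2$, and then $P_0$ is open by~\eqref{eq:inherit}. So we are in one of two cases:
\begin{itemize}
\item[(I)] $P_0,P_1,P_2$ all have type $i$;
\item[(II)] $P_0$ and $P_2$ are open.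
\end{itemize}
Passing to a copy of $P_2$, we also assume $P_1\cap P_2=P_0$.

\emph{Step 2: merging the upper halves.} Write $U_j=U(P_j)$ for $j=0,1,2$ and let $U_3=U_1\cup U_2$. Since $U_1\cap P_2=U_1\cap P_0=U_0$, and symmetrically, we have $U_3\cap P_j=U_j$ for $j=1,2$. The position of $w\in U_3$ relative to $U_0$ is recorded by
\[
\kappa(w)=\{z\in U_0:z\le w\},
\]
computed in a $P_j$ that contains $w$; for $w\in U_0$ both choices agree. The sets $\kappa(w)$ are down-sets of the chain $U_0$, so they are totally ordered by inclusion. Order $U_3$ by $\kappa$ first. Within a fiber $\{w:\kappa(w)=K\}$, which contains at most one element of $U_0$ (namely $\max K$), list first the element of $U_0$ if there is one, then the elements of $U_1\setminus U_0$ in their given order, then the elements of $U_2\setminus U_0$ in their given order. This is a total order on $U_3$.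

It extends the orders of $U_1$ and $U_2$. Let $w<w'$ in $U_j$. Then $\kappa(w)\subseteq\kappa(w')$, and we are done if the inclusion is strict. If $\kappa(w)=\kappa(w')$, then $w'\notin U_0$, since otherwise $w'\in\kappa(w')=\kappa(w)$ would give $w'\le w$. So either $w\in U_0$ and $w$ is first in the fiber, or $w,w'\in U_j\setminus U_0$ and their order is kept. The greatest element of $U_3$ is $t$, because $\kappa(w)=U_0$ implies $t\le w$, so the last fiber is $\{t\}$.

\emph{Claim.} If $P_j$ $(j=1$ or $2)$ has a center $m$, then $m=\min U_3$.

In case (I), $P_0,P_1,P_2$ have the same center by~\eqref{eq:inherit}, so $m$ is least in both $U_1$ and $U_2$. In case (II), $j=1$, and $m\notin P_0$ by~\eqref{eq:inherit}. As $m=\min U_1$ and $U_0\subseteq U_1$, this gives $\kappa(m)=\emptyset$. The fiber over $\emptyset$ is the first fiber and contains no $z\in U_0$, because $z\in\kappa(z)$. In it the elements of $U_1\setminus U_0$ come first, and $m$ is the least of them. This proves the claim; it is the only place where the precedence of $U_1$ over $U_2$ matters.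

\emph{Step 3: reflecting.} Let $P_3=P_1\cup P_2$. The two involutions agree on $P_0$ and combine to an involution ${}^*$ of $P_3$, and $P_3=U_3\cup L_3$ with $L_3=U_3^*$. If $x\in U_3\cap L_3$ and $x\in P_j$, then $x,x^*\in U_3\cap P_j=U_j$, so $x=x^*$. Then $x$ is the center of $P_j$, and $x=\min U_3$ by the claim. So $U_3\cap L_3$ is empty or consists of one fixed point that is least in $U_3$. Order $L_3$ by $x\le y\iff y^*\le x^*$ in $U_3$, and place $L_3$ below $U_3$; a common element is greatest in $L_3$ and least in $U_3$, so this defines a total order on $P_3$. By construction ${}^*$ reverses it, $t$ is greatest and $s=t^*$ is least. It extends the order of $P_j$: it does so on $U_j$, on $L(P_j)=U_j^*$ by reflection, and $L(P_j)\subseteq L_3$ lies below $U_j\subseteq U_3$.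

\emph{Step 4: covers are preserved.} Let $p\in P_j\setminus\{s\}$, let $q$ be the lower cover of $p$ in $P_j$, and let $\{j,j'\}=\{1,2\}$. Suppose that $q<w<p$ for some $w\in P_3$. Then $w\notin P_j$, so $w\in P_{j'}\setminus P_0$. We reach a contradiction in each of three cases.

(a) $p,q\in U_j$. Then $w\in U_3$, since $U_3$ is an up-set of $P_3$, so $w\in U_{j'}\setminus U_0$. If one of $p,q$ lies in $P_0$, so does the other, because $P_0$ is closed under the lower and upper covers of $P_j$. Then $q$ is the lower cover of $p$ in $P_0$ and hence in $P_{j'}$, contradicting $w\in P_{j'}$. If neither lies in $P_0$, then $\kappa(q)=\kappa(p)$, since any $z\in\kappa(p)\setminus\kappa(q)$ would satisfy $q<z<p$ in $P_j$. As $U_3$ is ordered by $\kappa$ first, $w$ lies in the same fiber. But within a fiber all elements of $U_j\setminus U_0$ are on the same side of $w\in U_{j'}\setminus U_0$, contradicting $q<w<p$.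

(b) $p,q\in L(P_j)$. Then $q^*,p^*\in U_j$, the element $p^*$ is the lower cover of $q^*$ in $P_j$, and $p^*<w^*<q^*$. This contradicts (a).

(c) Neither (a) nor (b) applies. By Lemma~\ref{lem:center}(3), $p$ is the center of $P_j$ and $q=p^*$. By the claim $p=\min U_3$, so $q=\max L_3$. Then $w\in U_3$ gives $w\ge p$ and $w\in L_3$ gives $w\le q$, both false.

Hence every element of $P_3\setminus\{s\}$ has a lower cover in $P_3$, namely its lower cover in any $P_j$ that contains it. So $P_3$ is a di-chain, and $P_1,P_2$ are sub-di-chains of it; the inclusions agree on $P_0$.

\emph{Step 5: the type.} If $P_1$ or $P_2$ has type $i$, then so does $P_3$ by~\eqref{eq:inherit}. Let both be open. We have $U(P_3)=(U(P_3)\cap P_1)\cup(U(P_3)\cap P_2)=U_1\cup U_2$. A least element of this set would lie in some $U_j$ and be least there, which is impossible for open $P_j$. So $P_3$ is open.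
\end{proof}

The hypothesis on types entered once, to reduce to cases (I) and (II), and Lemma~\ref{lem:obstruction} shows that it cannot be omitted.

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The chains $\mathbf A(Z_0)$ and $\mathbf A(Z_1)$ lie in $\mathcal V_\infty$ by Proposition~\ref{prop:infinite}(2). Let $\mathcal W\subseteq\mathcal V_\infty$ be a subvariety. By Proposition~\ref{prop:transfer} it suffices to show that $\mathcal Q_{\mathcal W}$ has the AP if and only if it does not contain both $Z_0$ and $Z_1$.

If $Z_0,Z_1\in\mathcal Q_{\mathcal W}$, then their sub-di-chain $\Omega$ lies in $\mathcal Q_{\mathcal W}$, and the span of Lemma~\ref{lem:obstruction} is a span in $\mathcal Q_{\mathcal W}$ without an amalgam.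

Suppose that $\mathcal Q_{\mathcal W}$ does not contain both, and let $P_0\to P_1$, $P_0\to P_2$ be a span in $\mathcal Q_{\mathcal W}$, which we may take to consist of inclusions. The case of finite $P_0$ was settled at the end of Section~\ref{sec:transfer}. Let $P_0$ be infinite; then $P_1$ and $P_2$ are infinite. If one of them had type $0$ and the other type $1$, Proposition~\ref{prop:infinite}(1) would put both $Z_0$ and $Z_1$ into $\mathcal Q_{\mathcal W}$. So Proposition~\ref{prop:amalgam} applies and gives an amalgam $P_3$, which is infinite. If $P_1$ and $P_2$ are open, then $P_3$ is open, and $P_3\in\mathcal Q_{\mathcal W}$ by Proposition~\ref{prop:infinite}(1) with $R=P_1$. If some $P_j$ has type $i$, then $P_3$ has type $i$, and $P_3\in\mathcal Q_{\mathcal W}$ by the same proposition with $R=P_j$.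

The statement about $\mathcal V_S$ now follows from Proposition~\ref{prop:infinite}(2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
The first statement is Proposition~\ref{prop:SI}(3). It shows that $S=\{n:\mathbf A_n\in\mathcal V_S\}$, so the varieties $\mathcal V_S$ are pairwise distinct. If $S$ consists of even numbers only, then $\mathcal V_S$ has the AP by Theorem~\ref{thm:class}. There are $2^{\aleph_0}$ such sets $S$. The corresponding varieties consist of commutative semilinear residuated lattices and satisfy $x^4\approx x^5$, because their generators do (Lemma~\ref{lem:rl}), and their SI members are simple by Proposition~\ref{prop:SI}(1) and Lemma~\ref{lem:structure}(3). Finally, a variety is determined by a set of equations, and there are only countably many equations in the signature of residuated lattices. So there are at most $2^{\aleph_0}$ varieties altogether, and the number of those in question is exactly $2^{\aleph_0}$.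
\end{proof}

\begin{thebibliography}{1}
\bibitem{FS} Wesley Fussner and Simon Santschi, \emph{Amalgamation in Semilinear Residuated Lattices}, arXiv:2407.21613 (2024).
\end{thebibliography}
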